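# Complements of hypersurfaces of degree at most $2n$ in $\mathbb P^n$ are never hyperbolically embedded

## 1. The theorem and the terms in it

We work over $\mathbb C$. Let $\mathbb P_{n,d}$ be the projective space of all hypersurfaces of degree $d$ in $\mathbb P^n$. A point of it is a nonzero homogeneous form $F$ of degree $d$ up to scale, so multiple components are allowed. Let $\mathcal{HE}_{n,d}\subset\mathbb P_{n,d}$ be the set of those $D$ whose complement $\mathbb P^n\setminus D$ is hyperbolically embedded in $\mathbb P^n$.

**Theorem 1.** Let $n\ge 1$ and $1\le d\le 2n$. Then $\mathbb P^n\setminus D$ is not hyperbolically embedded in $\mathbb P^n$ for any hypersurface $D\subset\mathbb P^n$ of degree $d$; that is, $\mathcal{HE}_{n,d}=\emptyset$. Together with fact (a) below, $\mathcal{HE}_{n,d}\ne\emptyset$ if and only if $d\ge 2n+1$, so the bound $d\ge 2n+1$ for non-emptiness is sharp for every $n$.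

The question whether $\mathcal{HE}_{n,d}$ is empty for all $n\ge3$ and $1\le d\le 2n$ comes from Mikhail Zaidenberg, "Hyperbolic surfaces in ${\bf P}^3$: examples", arXiv:math/0311394 (2003). The known half is the following fact, which we quote and do not prove.

**Fact (a).** For $d\ge 2n+1$ the union of $d$ hyperplanes in general position in $\mathbb P^n$ belongs to $\mathcal{HE}_{n,d}$.

Everything else is about $d\le 2n$. Let us unpack the words.

**Definition (Kobayashi pseudodistance).** Let $\Delta_R=\{z\in\mathbb C:|z|<R\}$ and let $\rho$ be the Poincaré distance on $\Delta_1$. For a connected complex space $X$ and $p,q\in X$, consider chains $p=p_0,p_1,\dots,p_r=q$ with holomorphic maps $f_i:\Delta_1\to X$ and points $a_i,b_i\in\Delta_1$ such that $f_i(a_i)=p_{i-1}$ and $f_i(b_i)=p_i$. Then $k_X(p,q)$ is the infimum of $\sum_i\rho(a_i,b_i)$ over all such chains. For subsets, $k_X(A,B)=\inf\{k_X(a,b):a\in A,\ b\in B\}$. The space $X$ is *hyperbolic* if $k_X(p,q)>0$ for all $p\ne q$.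

We use two standard properties. Holomorphic maps decrease the pseudodistance: $k_Y(f(p),f(q))\le k_X(p,q)$ for $f:X\to Y$; in particular $k_X\ge k_Y$ on $X$ if $X\subset Y$. Also $k_{\Delta_1}=\rho$, so by scaling
$$k_{\Delta_R}(0,1)=k_{\Delta_1}(0,1/R)\longrightarrow 0\qquad(R\to\infty).\tag{1}$$
A big disc thus makes the points $0$ and $1$ close. In particular $k_{\mathbb C}=0$.

**Definition (hyperbolically embedded).** A domain $X$ in a compact complex manifold $M$ is *hyperbolically embedded* in $M$ if any two distinct points $p,q\in\overline X$ (closure in $M$) have neighborhoods $U\ni p$, $V\ni q$ in $M$ with $k_X(U\cap X,V\cap X)>0$.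

Taking $p,q\in X$ one sees that a hyperbolically embedded domain is hyperbolic. The converse fails, and the reason is worth seeing now.

**Example (hyperbolic, not hyperbolically embedded).** Let $X=\{(z,w)\in\mathbb C^2: 0<|z|<1,\ |zw|<1\}\subset M=\mathbb P^1\times\mathbb P^1$. The map $(z,w)\mapsto(z,zw)$ is a biholomorphism from $X$ onto $(\Delta_1\setminus 0)\times\Delta_1$, which is a bounded domain; so $X$ is hyperbolic. But take $p=(0,0)$ and $q=(0,1)$ in $\overline X$. For small $\varepsilon>0$ the disc $w\mapsto(\varepsilon,w)$, $|w|<1/\varepsilon$, lies in $X$, so $k_X((\varepsilon,0),(\varepsilon,1))\le k_{\Delta_{1/\varepsilon}}(0,1)\to0$, while $(\varepsilon,0)\to p$ and $(\varepsilon,1)\to q$. No neighborhoods of $p,q$ can be separated. The discs grow and converge to the line $\{0\}\times\mathbb C$, which lies outside $X$, in its boundary.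

This is the mechanism of the whole talk: to show that $\mathbb P^n\setminus D$ is not hyperbolically embedded, it is enough to find larger and larger discs in the complement that converge to a nonconstant entire curve, *even if the limit curve lies inside $D$*.

## 2. Lines meeting $D$ in at most two points

For distinct $\alpha,\beta\in\mathbb P^1$ and distinct $x,y\in\mathbb P^1\setminus\{\alpha,\beta\}$ choose a coordinate $w$ on $\mathbb P^1$ with $w(\alpha)=0$, $w(\beta)=\infty$, and choose $c\in\mathbb C$ with $e^c=w(y)/w(x)$. The formula
$$w(f(z))=w(x)\,e^{cz}\tag{2}$$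
defines a holomorphic map $f:\mathbb C\to\mathbb P^1\setminus\{\alpha,\beta\}$ with $f(0)=x$ and $f(1)=y$.

**Fact (b).** If a line $l\not\subset D$ meets $D$ in at most two points, then $\mathbb P^n\setminus D$ is not hyperbolic, hence $D\notin\mathcal{HE}_{n,d}$.

Indeed $l\setminus D$ contains $l\setminus\{\alpha,\beta\}$ for some $\alpha\ne\beta$. For $x\ne y$ in that set the map (2) restricted to $\Delta_R$ gives $k_{\mathbb P^n\setminus D}(x,y)\le k_{\Delta_R}(0,1)$ for every $R>1$, so $k_{\mathbb P^n\setminus D}(x,y)=0$ by (1).

Let us try this on small cases. For $n=1$, $d\le 2$, the "line" is $\mathbb P^1$ itself and $D$ has at most two points. For $n=2$ and $d\le2$, any line not in $D$ works. If $D$ is a smooth plane curve of degree $3$ or $4$, it has a flex, whose tangent meets $D$ at the flex with multiplicity at least $3$, so in at most $1+(4-3)=2$ points. In fact every plane curve of degree at most $4$ has a line not contained in it that meets it in at most two points; for quartics one may take an inflectional tangent, a bitangent, a tangent at a singular point, or a line through two singular points. We quote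 this and do not use it.

In every dimension we can treat the competitors of fact (a). Let $D=H_1\cup\dots\cup H_{2n}$ be $2n$ hyperplanes in general position, and let $p=H_1\cap\dots\cap H_n$ and $q=H_{n+1}\cap\dots\cap H_{2n}$. By general position $p$ lies on none of $H_{n+1},\dots,H_{2n}$ and $q$ on none of $H_1,\dots,H_n$. So the line $pq$ lies in no $H_i$; it meets $H_i$ only at $p$ for $i\le n$ and only at $q$ for $i>n$. It meets $D$ in exactly two points.

## 3. Two-point lines of nearby hypersurfaces do not suffice

For a generic $D$ the two-point lines are there.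

**Fact (c).** For $d\le 2n$, a Zariski-generic hypersurface $D\subset\mathbb P^n$ of degree $d$ has, for every $1\le k\le d-1$, a line meeting $D$ in exactly two points, with multiplicities $k$ and $d-k$.

So for $d\le 2n$ the complement of $\mathcal{HE}_{n,d}$ contains a non-empty Zariski open set. The sensible first attempt for an arbitrary $D=\{F=0\}$ is a limit argument. Let $2\le d\le 2n$, choose generic $F_t\to F$ and lines $l_t$ meeting $D_t=\{F_t=0\}$ in two points, and pass to a subsequence with $l_t\to l_0$. If $l_0\not\subset D$, then the forms $F_t|_{l_t}$ converge to the nonzero form $F|_{l_0}$. A nonzero limit of binary forms with at most two distinct zeros has at most two distinct zeros, so $l_0$ is a two-point line for $D$ and fact (b) finishes.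

The attempt stops exactly when $l_0\subset D$. Then $F_t|_{l_t}\to0$. We can rescale and get a limit form with at most two zeros on $l_0$, but the large discs in $l_t$ avoid $D_t$, not $D$. They give no upper bound for $k_{\mathbb P^n\setminus D}$. The rescaled limit can be truly unrelated to $D$:

**Example (a limit that says nothing about $D$).** Let $n=2$, $d=4$, and
$$F=x(x^3+y^3-z^3),\qquad F_t=F+t\,y^2z^2,\qquad l_0=\{x=0\}\subset D .$$
On $l_0$ we have $F_t|_{l_0}=t\,y^2z^2$, so $l_0$ is a two-point line of $D_t$ for every $t\ne0$, and the rescaled limit is $y^2z^2$. Now keep $D$ fixed and move the line instead: on $l=\{x=by+cz\}$ with $(b,c)\neq(0,0)$ small,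
$$F|_l=(by+cz)\bigl((by+cz)^3+y^3-z^3\bigr).$$
As $(b,c)\to(0,0)$, the rescaled limits are the forms $\ell\cdot(y^3-z^3)$, with $\ell$ a nonzero linear form. They have three or four distinct zeros. The form $y^2z^2$ is not among them; it came from the direction in which $F$ was perturbed.

The example shows what to do: keep $D$ fixed, let only the line move, and record the limit of the intersection divisor. A two-point limit of *this* kind does contradict hyperbolic embeddedness, wherever the limit line lies. What must then be shown is that such a limit always exists when $d\le2n$.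

## 4. The variety $B$ of limits of intersection divisors

**Notation.** Let $D=\{F=0\}\subset\mathbb P^n=\mathbb P(\mathbb C^{n+1})$ have degree $d\ge1$. Let $G$ be the Grassmannian of lines in $\mathbb P^n$; it is smooth, projective and irreducible of dimension $2n-2$ (a point if $n=1$). Let $\Sigma\subset\mathbb C^{n+1}\otimes\mathcal O_G$ be the tautological rank $2$ subbundle, so that $l=\mathbb P(\Sigma_l)$, and let $S=\Sigma^*$. Then $S_l=H^0(l,\mathcal O(1))$ and $(\mathrm{Sym}^dS)_l=H^0(l,\mathcal O(d))$, the binary forms of degree $d$ on $l$. For a vector bundle $E$, $\mathbb P(E)$ is the bundle of one-dimensional *subspaces*. Put $\mathcal P=\mathbb P(\mathrm{Sym}^dS)\to G$. Its points are pairs $(l,[g])$ with $0\ne g\in H^0(l,\mathcal O(d))$, and $\dim\mathcal P=2n-2+d$. Let $N(l,[g])$ be the number of distinct zeros of $g$ on $l$.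

**Definition (the variety $B$).** Let $G^\circ=\{l\in G:l\not\subset D\}$, a nonempty Zariski open subset of $G$, and $\Gamma=\{(l,[F|_l]):l\in G^\circ\}\subset\mathcal P$. Let $B$ be the Zariski closure of $\Gamma$ in $\mathcal P$.

The set $\Gamma$ is the image of a section of $\mathcal P$ over $G^\circ$, so it is closed in the part of $\mathcal P$ over $G^\circ$. This has three consequences. First, over $G^\circ$ we have $B=\Gamma$, and there $N(l,[F|_l])=\#(l\cap D)$. Second, $\Gamma\cong G^\circ$ is open in $B$, so $B$ is an irreducible projective variety of dimension $2n-2$, and $B\to G$ is birational. Third, a nonempty Zariski open subset of an irreducible complex variety is dense in the classical topology, so every point of $B$ is a limit, in the ordinary sense, of points $(l_j,[F|_{l_j}])$ with $l_j\not\subset D$.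

**Example (no lines in $D$).** If $D$ contains no line, then $G^\circ=G$ and $B=\Gamma\cong G$.

**Example (three or four zeros over $l_0$).** For $F=x(x^3+y^3-z^3)$ the computation of Section 3 says that the fibre of $B$ over $l_0=\{x=0\}$ is $\{[\ell\,(y^3-z^3)]\}$, a copy of $\mathbb P^1$. Every $b$ over $l_0$ has $N(b)\in\{3,4\}$.

**Example (two zeros in the limit, four before).** Let $F=x(y^3-xz^2)$ and again $l_0=\{x=0\}$. On $l=\{x=by+cz\}$ we get $F|_l=(by+cz)\bigl(y^3-(by+cz)z^2\bigr)$, so the fibre of $B$ over $l_0$ is $\{[\ell\,y^3]\}$ and all its points have $N\le2$. Take $l_t=\{x=tz\}$, where $F|_{l_t}=t\,z(y^3-tz^3)$. For $t\ne0$ this line meets $D$ in four distinct points, three of which come together at $y=0$ as $t\to0$. In the coordinate $y/z$, the set $l_t\setminus D$ contains $\{|t|^{1/3}<|y/z|<\infty\}$, and these sets exhaust $\mathbb C^*$ as $t\to0$. There is more and more room for discs in $l_t\setminus D$, although $l_0\subset D$.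

Here is the existence statement.

**Theorem 2.** Let $e\ge2$ and $1\le d\le 2n-2+e$. Then for every hypersurface $D\subset\mathbb P^n$ of degree $d$ there is $b\in B$ with $N(b)\le e$.

For $e=2$ the hypothesis reads $d\le2n$.

## 5. From a two-point limit divisor to long discs: Theorem 2 implies Theorem 1

Let $1\le d\le2n$ and $X=\mathbb P^n\setminus D$. By Theorem 2 with $e=2$ there is $(l_0,[g])\in B$ such that $g$ has at most two distinct zeros.

**Step 1.** *The purpose is to turn convergence in $\mathcal P$ into convergence of binary forms.* By classical density of $\Gamma$ there are lines $l_j\not\subset D$, $j\ge1$, with $l_j\to l_0$ and $[F|_{l_j}]\to[g]$ in $\mathcal P$. A local frame of $\Sigma$ near $l_0$ gives bases $v_j,w_j$ of $\Sigma_{l_j}$ that converge to a basis $v_0,w_0$ of $\Sigma_{l_0}$. For $j\ge0$ let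
$$\varphi_j:\mathbb P^1\to l_j,\qquad \varphi_j(u:v)=[uv_j+vw_j].$$
Then $\varphi_j\to\varphi_0$ uniformly. In this frame $\mathcal P$ is locally a product with the projective space of binary forms of degree $d$. So for suitable $\lambda_j\in\mathbb C^*$ the forms $g_j(u,v)=\lambda_jF(uv_j+vw_j)$ converge coefficientwise to a form $g_0\ne0$ that represents $g$. Choose $\alpha\ne\beta$ in $\mathbb P^1$ such that all zeros of $g_0$ lie in $\{\alpha,\beta\}$.

**Step 2.** *The purpose is to push large discs into $X$.* Choose $x\ne y$ in $\mathbb P^1\setminus\{\alpha,\beta\}$ and let $f$ be the map (2). Fix $R>1$. The set $f(\overline{\Delta_R})$ is compact and contains no zero of $g_0$. Let $K$ be its preimage in the unit sphere of $\mathbb C^2$. It is compact, and $|g_0|\ge\varepsilon$ on $K$ for some $\varepsilon>0$. Since $g_j\to g_0$ uniformly on $K$, there is $j(R)$ such that $g_j$ has no zero on $K$ for $j\ge j(R)$. This means that $F$ does not vanish at $\varphi_j(f(z))$ for $z\in\Delta_R$, so $\varphi_j\circ f$ maps $\Delta_R$ into $X$.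

**Step 3.** *The purpose is to conclude.* Since $1\in\Delta_R$, the distance-decreasing property and (1) give
$$k_X(\varphi_j(x),\varphi_j(y))\le k_{\Delta_R}(0,1)=k_{\Delta_1}(0,1/R)\qquad\text{for } j\ge j(R).$$
The right side tends to $0$ as $R\to\infty$, so $k_X(\varphi_j(x),\varphi_j(y))\to0$ as $j\to\infty$. On the other hand $\varphi_j(x)\to p:=\varphi_0(x)$ and $\varphi_j(y)\to q:=\varphi_0(y)$. Here $p\ne q$, since $\varphi_0$ is injective, and $p,q\in\mathbb P^n=\overline X$. Hence $k_X(U\cap X,V\cap X)=0$ for all neighborhoods $U\ni p$, $V\ni q$, and $X$ is not hyperbolically embedded. With fact (a), this is Theorem 1. $\square$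

We never asked whether $l_0\subset D$. It remains to prove Theorem 2.

## 6. Ordered zeros as sections of a $\mathbb P^1$-bundle

Since $N(b)\le d$ always, Theorem 2 is trivial for $d\le e$. So let $d\ge e+1$. Then $e+1\le d\le 2n-2+e$ forces $n\ge2$. We argue by contradiction and suppose from now on that
$$N(b)\ge e+1\ge3\quad\text{for every } b\in B. \tag{3}$$

The plan is this. Three disjoint sections trivialize a $\mathbb P^1$-bundle, but the $\mathbb P^1$-bundle $\mathbb P(\Sigma)\to G$ is far from trivial, and stays so after a finite cover. Under (3) we have at least three distinct points on each limit line, varying algebraically; we must deal with the places where some of the $d$ points collide.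

**Step 1.** *The purpose is to number the zeros.* Consider the multiplication map
$$\mu:\mathbb P(S)\times_G\cdots\times_G\mathbb P(S)\to\mathcal P\quad(d\text{ factors}),\qquad([\ell_1],\dots,[\ell_d])\mapsto[\ell_1\cdots\ell_d].$$
It is proper. Every nonzero binary form is a product of linear forms, unique up to order and scalars, so $\mu$ is surjective with finite fibres. A proper morphism with finite fibres is finite. The components of $\mu^{-1}(B)$ have closed images that together cover $B$, and $B$ is irreducible, so some irreducible component $B'$ (with reduced structure) maps onto $B$. Thus $B'$ is an irreducible projective variety of dimension $2n-2$. As $B\to G$ is birational, $B'\to G$ is generically finite of some degree $\kappa\ge1$.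

**Step 2.** *The purpose is to see the zeros as line subbundles of $\Sigma$.* We write $\Sigma$ also for its pullback to $B'$. The $i$-th factor gives on $B'$ a line subbundle of $S=\Sigma^*$, that is, a surjection from $\Sigma$ to a line bundle. Its kernel $A_i\subset\Sigma$ is a line subbundle: at a point where the form is $\ell_i$, it is the line in $\Sigma_l$ on which $\ell_i$ vanishes. Equivalently we have sections $s_1,\dots,s_d$ of the bundle $\mathbb P(\Sigma)\to B'$. If $b'\in B'$ lies over $b=(l,[g])$, the zero divisor of $g$ is $\sum_is_i(b')$. So (3) becomes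
$$\text{at every point of }B'\text{ there are at least } e+1\ge3\text{ distinct values among }s_1,\dots,s_d. \tag{4}$$

**Step 3.** *The purpose is to translate collisions into Chern classes.* Put $c_i=c_i(\Sigma)$, $\delta=c_1^2-4c_2$, $a_i=c_1(A_i)$, $Q_i=\Sigma/A_i$, and
$$\psi_i=c_1(Q_i)-c_1(A_i)=c_1-2a_i .$$
By the Whitney formula $c_1=c_1(A_i)+c_1(Q_i)$ and $c_2=c_1(A_i)\,c_1(Q_i)$, hence
$$\psi_i^2=\bigl(c_1(A_i)+c_1(Q_i)\bigr)^2-4\,c_1(A_i)\,c_1(Q_i)=\delta\qquad\text{for every } i. \tag{5}$$
The right side does not depend on $i$, and it is pulled back from $G$. For $i\ne j$, the composite $A_i\hookrightarrow\Sigma\to Q_j$ is a section $\sigma_{ij}$ of the line bundle $M_{ij}=A_i^{-1}\otimes Q_j$. It vanishes exactly where $A_i=A_j$, that is, where $s_i=s_j$. Its class is $m_{ij}:=c_1(M_{ij})=c_1-a_i-a_j$. Therefore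
$$\psi_i=m_{ij}+m_{ik}-m_{jk}\qquad\text{for all distinct } i,j,k. \tag{6}$$
So $\psi_i$ is a combination of collision loci of *any* three of the sections that include $s_i$.

**The case $d=3$, $e=2$ by hand.** Here (4) says that $s_1,s_2,s_3$ are pairwise disjoint. Then each $\sigma_{ij}$ is nowhere zero, $M_{ij}$ is trivial, $m_{ij}=0$, so $\psi_1=0$ by (6) and $\delta=0$ on $B'$ by (5). Hence $\kappa\int_G\delta^{n-1}=\int_{B'}\delta^{n-1}=0$. If we can show $\int_G\delta^{n-1}\ne0$, we are done for cubics.

**The case $n=2$, $d=4$, $e=2$ by hand.** Now $B'$ is a surface with four sections, at least three of them distinct at each point. Suppose first that $s_1,\dots,s_4$ are distinct at a general point of $B'$. By (6), $\psi_1$ is an integral combination of curves $W$ along which two of $s_1,s_2,s_3$ coincide. Along such a $W$ only three sections are left, and by (4) they are pairwise disjoint, so $\psi_1|_W=0$ as in the case $d=3$. Hence $\int_{B'}\psi_1^2=0$. If two of the sections coincide identically, we have three disjoint sections on all of $B'$ and even $\psi_1=0$. Either way $\kappa\int_G\delta=0$. But $G$ is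 the dual plane, and with $h$ its hyperplane class $c(\Sigma)=(1+h)^{-1}=1-h+h^2$, so $\delta=h^2-4h^2=-3h^2$ and $\int_G\delta=-3$, a contradiction.

Two things remain: the intersection number for all $n$, and the induction that repeats the step just made.

## 7. The number $\int_G\delta^{n-1}$

**Lemma 3.** For every $n\ge1$, $\displaystyle\int_G\delta^{\,n-1}=(-1)^{n-1}\binom{2n-1}{n}\ne0$.

*Proof.* We compute one number on the flag variety in two ways.

**Step 1.** *The purpose is to move the integral to the flag variety.* Let $\mathrm{Fl}=\mathbb P(\Sigma)=\{(p,l):p\in l\}$, of dimension $2n-1$, with tautological subbundle $A\subset\Sigma$ and $Q=\Sigma/A$. Put $a=c_1(A)$, $q=c_1(Q)$ and $\psi=q-a$. As in (5), $\psi^2=\delta$. Also $\psi=c_1(\Sigma)-2a$, and $a$ has degree $-1$ on the fibres of $\mathrm{Fl}\to G$, which are projective lines; so $\psi$ has degree $2$ on them. Hence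
$$\int_{\mathrm{Fl}}\psi^{2n-1}=\int_{\mathrm{Fl}}\delta^{n-1}\psi=2\int_G\delta^{n-1}.\tag{7}$$

**Step 2.** *The purpose is to describe the ring on the other side.* Project to $\pi:\mathrm{Fl}\to\mathbb P^n$, $(p,l)\mapsto p$. Let $\mathcal Q=\mathbb C^{n+1}\otimes\mathcal O/\mathcal O(-1)$ on $\mathbb P^n$, of rank $n$. A line through $p$ is a one-dimensional subspace of $\mathcal Q_p$, so $\mathrm{Fl}=\mathbb P(\mathcal Q)$, with $A=\pi^*\mathcal O(-1)$ and with $Q=\Sigma/A\subset\pi^*\mathcal Q$ the tautological line subbundle. Let $H$ be the hyperplane class of $\mathbb P^n$, pulled back to $\mathrm{Fl}$, and $\xi=c_1(Q^{-1})$. Then $a=-H$, $q=-\xi$, and $\psi=H-\xi$.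

The inclusion $Q\subset\pi^*\mathcal Q$ is a nowhere zero section of $\pi^*\mathcal Q\otimes Q^{-1}$, so $c_n(\pi^*\mathcal Q\otimes Q^{-1})=0$. Since $c(\mathcal Q)=(1-H)^{-1}$, we have $c_i(\mathcal Q)=H^i$, and the vanishing reads
$$\sum_{i=0}^{n}H^i\xi^{n-i}=0.\tag{8}$$
Multiplying (8) by $\xi-H$ gives $\xi^{n+1}-H^{n+1}=0$. Since $H^{n+1}=0$, also $\xi^{n+1}=0$.

**Step 3.** *The purpose is to evaluate.* In the expansion of $(H-\xi)^{2n-1}$ the monomial $H^{2n-1-k}\xi^k$ can be nonzero only if $2n-1-k\le n$ and $k\le n$, that is, $k=n-1$ or $k=n$. The class $H^n$ is that of a fibre $\mathbb P^{n-1}$ of $\pi$, on which $\xi$ is the hyperplane class, so $\int_{\mathrm{Fl}}H^n\xi^{n-1}=1$. Multiplying (8) by $H^{n-1}$ and using $H^{n+1}=0$ gives $H^{n-1}\xi^n=-H^n\xi^{n-1}$, so $\int_{\mathrm{Fl}}H^{n-1}\xi^n=-1$. Therefore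
$$\int_{\mathrm{Fl}}(H-\xi)^{2n-1}=(-1)^{n-1}\binom{2n-1}{n-1}\cdot1+(-1)^n\binom{2n-1}{n}\cdot(-1)=2(-1)^{n-1}\binom{2n-1}{n},$$
because $\binom{2n-1}{n-1}=\binom{2n-1}{n}$. Compare with (7). $\square$

For $n=2$ this is $-3$, as found above. For $n=3$ it gives $10$. In Schubert classes on the Grassmannian of lines in $\mathbb P^3$ we have $c_1(\Sigma)^2=\sigma_1^2$ and $c_2(\Sigma)=\sigma_{1,1}$, with $\sigma_1^4=2$, $\sigma_1^2\sigma_{1,1}=1$, $\sigma_{1,1}^2=1$; so $\int\delta^2=2-8+16=10$, in agreement.

## 8. Induction on the number of distinct sections

We remain under assumption (3), with $B'$, $s_i$, $\psi_i$, $\sigma_{ij}$ as in Section 6. For an integral closed subvariety $V\subset B'$ let $r(V)$ be the number of distinct sections among $s_1|_V,\dots,s_d|_V$. Two of these either coincide on $V$ or differ on a dense open subset of $V$. So $r(V)$ is the number of distinct values at a general point of $V$, and (4) gives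
$$e+1\le r(V)\le d.\tag{9}$$

We use one standard fact. If $L$ is a line bundle on an integral variety $V$ and $\sigma$ is a section of $L$ that is not identically zero, then $c_1(L)\cap[V]$ is the class of the Weil divisor of $\sigma$. This divisor is a nonnegative integral combination of the irreducible components of the zero set of $\sigma$, which all have codimension $1$; it is $0$ if $\sigma$ has no zeros.

**Lemma 4.** Let $V\subset B'$ be an integral closed subvariety of dimension $m$ with $m>r(V)-(e+1)$. Then $m\ge1$, and $\int_V\psi_{i_1}\cdots\psi_{i_m}=0$ for all $i_1,\dots,i_m\in\{1,\dots,d\}$.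

*Proof.* By (9) the right side of the hypothesis is at least $0$, so $m\ge1$. We prove the vanishing by induction on $r(V)\ge e+1$.

**Step 1.** *The purpose is to replace one factor $\psi$ by subvarieties on which fewer sections are distinct.* Let $i=i_1$. Since $r(V)\ge e+1\ge3$, there are $j,k$ such that $s_i|_V,s_j|_V,s_k|_V$ are pairwise distinct. Then $\sigma_{ij},\sigma_{ik},\sigma_{jk}$ are not identically zero on $V$. By (6) and the standard fact, $\psi_i\cap[V]$ is an integral combination of classes $[W]$, where $W$ runs over the irreducible components of the zero sets of $\sigma_{ij}|_V$, $\sigma_{ik}|_V$, $\sigma_{jk}|_V$. Each $W$ has dimension $m-1$. Sections that coincide on $V$ coincide on $W$, and in addition two sections that are distinct on $V$ coincide on $W$. Hence $r(W)\le r(V)-1$.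

**Step 2.** *The purpose is to settle the base case.* Let $r(V)=e+1$. A component $W$ as above would have $r(W)\le e$, against (9). So there are no such $W$, $\psi_i\cap[V]=0$, and the integral is $0$.

**Step 3.** *The purpose is to do the induction step.* Let $r(V)>e+1$. For each $W$,
$$\dim W=m-1>\bigl(r(V)-1\bigr)-(e+1)\ge r(W)-(e+1).$$
So $W$ satisfies the hypothesis of the lemma, and $r(W)<r(V)$. By induction $\int_W\psi_{i_2}\cdots\psi_{i_m}=0$. The integral $\int_V\psi_{i_1}\cdots\psi_{i_m}$ is an integral combination of these numbers, hence $0$. $\square$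

The hypothesis compares two budgets: each use of (6) costs one dimension and at least one section. If the sections run out first, down to $e+1$ pairwise disjoint ones, the integral vanishes.

*Proof of Theorem 2.* Apply Lemma 4 to $V=B'$, with $m=2n-2$. By (9), $r(B')\le d\le2n-2+e$, hence
$$2n-2\ge d-e>d-(e+1)\ge r(B')-(e+1),$$
and the hypothesis holds. So $\int_{B'}\psi_1^{2n-2}=0$. But by (5), the projection formula for $B'\to G$, and Lemma 3,
$$\int_{B'}\psi_1^{2n-2}=\int_{B'}\delta^{n-1}=\kappa\int_G\delta^{n-1}=\kappa\,(-1)^{n-1}\binom{2n-1}{n}\ne0 .$$
This contradiction shows that (3) is false: some $b\in B$ has $N(b)\le e$. $\square$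

With Section 5, this completes the proof of Theorem 1.

## 9. Linear sections, optimality of $2n-2+e$, and dimension of the family of limits

The following statements are not needed for Theorem 1.

**Proposition 5.** If $\mathbb P^n\setminus D$ is hyperbolically embedded in $\mathbb P^n$, then $\deg(D\cap L)_{\mathrm{red}}\ge2m+1$ for every linear subspace $L\not\subset D$ of dimension $m\ge1$. In particular $\deg D_{\mathrm{red}}\ge2n+1$.

*Proof.* The intersection $D\cap L$ is a hypersurface of positive degree in $L\cong\mathbb P^m$. We claim that $L\setminus D$ is hyperbolically embedded in $L$. Given $p\ne q$ in $L$, take neighborhoods $U,V$ in $\mathbb P^n$ as in the definition for $\mathbb P^n\setminus D$. Since $k_{L\setminus D}\ge k_{\mathbb P^n\setminus D}$ on $L\setminus D$, the neighborhoods $U\cap L$, $V\cap L$ work in $L$. Now $L\setminus D$ is also the complement of the reduced hypersurface $(D\cap L)_{\mathrm{red}}$ of $L$. By Theorem 1 in $\mathbb P^m$ its degree is at least $2m+1$. The last statement is the case $L=\mathbb P^n$. $\square$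

For the next two proofs we describe the locus of forms with few zeros. Let $d\ge e$. For $\lambda=(\lambda_1,\dots,\lambda_e)$ with $\lambda_i\ge1$ and $\sum\lambda_i=d$, let $T_\lambda\subset\mathcal P$ be the image of the $e$-fold fibre product $\mathbb P(S)\times_G\cdots\times_G\mathbb P(S)$ under $([\ell_i])\mapsto[\prod\ell_i^{\lambda_i}]$. This map is proper with finite fibres and its source is irreducible of dimension $2n-2+e$. So $T_\lambda$ is closed and irreducible of dimension $2n-2+e$. A form with at most $e$ distinct zeros belongs to some $T_\lambda$, because $d\ge e$ allows us to split its multiplicities into exactly $e$ positive parts. Hence $\{N\le e\}\subset\mathcal P$ is the finite union of the $T_\lambda$. In particular it is closed.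

**Proposition 6.** Let $e\ge2$ and $d\ge1$. Every hypersurface of degree $d$ in $\mathbb P^n$ has a point $b\in B$ with $N(b)\le e$ if and only if $d\le2n-2+e$.

*Proof.* "If" is Theorem 2. Let $d>2n-2+e$; then $d\ge e$. For a fixed line $l$, the forms in $H^0(l,\mathcal O(d))\cong\mathbb C^{d+1}$ that vanish identically or have at most $e$ distinct zeros make up a closed cone of dimension $e+1$, that is, of codimension $d-e$. The restriction $H^0(\mathbb P^n,\mathcal O(d))\to H^0(l,\mathcal O(d))$ is surjective, so the corresponding $D$ form a closed subset of codimension $d-e$ in $\mathbb P_{n,d}$. Now let $l$ vary. The pairs $(l,D)$ for which $l\subset D$ or $\#(l\cap D)\le e$ form a closed subset of $G\times\mathbb P_{n,d}$, since $\{N\le e\}$ is closed in $\mathcal P$ and its cone, together with the zero section, is closed in $\mathrm{Sym}^dS$. Its dimension is $2n-2+\dim\mathbb P_{n,d}-(d-e)$. Its image in $\mathbb P_{n,d}$ is closed, of codimension at least $d-e-(2n-2)>0$. Any $D$ outside this image contains no line, so $B=\Gamma\cong G$, and every line meets $D$ in at least $e+1$ points, so $N\ge e+1$ on $B$. $\square$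

**Proposition 7.** Let $e\ge2$ and $e\le d\le2n-2+e$. Then $\{b\in B:N(b)\le e\}$ has dimension at least $2n-2+e-d$. In particular, for $2\le d\le2n$ there is an at least $(2n-d)$-dimensional family of limits $(l,[g])\in B$ with $g$ having at most two distinct zeros.

*Proof.* By Theorem 2 some $B\cap T_\lambda$ is nonempty. Since $\mathcal P$ is smooth of dimension $2n-2+d$, every component of $B\cap T_\lambda$ has dimension at least
$$\dim B+\dim T_\lambda-\dim\mathcal P=(2n-2)+(2n-2+e)-(2n-2+d)=2n-2+e-d.\qquad\square$$

**Proposition 8.** If $2\le d\le2n$ and $D$ contains no line, then there is an at least $(2n-d)$-dimensional family of lines, none contained in $D$, each meeting $D$ in at most two points. In particular $\mathbb P^n\setminus D$ is not even hyperbolic.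

*Proof.* Here $G^\circ=G$, so $B=\Gamma\cong G$ and $N(l,[F|_l])=\#(l\cap D)$. Proposition 7 with $e=2$ gives the family, and fact (b) gives the last statement. $\square$

If $D$ contains lines, Theorem 1 excludes hyperbolic embeddedness, and that is all that is claimed: in that case the two-point limit may sit on a line inside $D$, and the argument makes no statement about whether $\mathbb P^n\setminus D$ itself is hyperbolic.
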